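# Codimension-one connectedness of associated varieties of irreducible Harish-Chandra modules

## 1. Good filtrations, associated varieties, purity

Throughout, $\mathfrak g$ is a finite-dimensional complex Lie algebra, $N=\dim\mathfrak g$, and $U=U(\mathfrak g)$ has its standard filtration $(U_m)_{m\ge0}$. By the Poincaré–Birkhoff–Witt theorem $\operatorname{gr}U$ is the polynomial ring $S=S(\mathfrak g)=\mathbb C[\mathfrak g^*]$. We write "f.g." for finitely generated, we set $\dim\emptyset=-\infty$, and a bound $\dim M\le n$ with $n<0$ means $M=0$. Modules are left modules unless we say otherwise. Everything below holds equally for right modules.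

**Definition 1 (good filtration, associated variety).** A good filtration on a $U$-module $X$ is an increasing exhaustive filtration $(F_k)_{k\in\mathbb Z}$ with $F_k=0$ for $k\ll0$ and $U_mF_k\subset F_{k+m}$, such that $\operatorname{gr}X=\bigoplus_k F_k/F_{k-1}$ is f.g. over $S$. Such a filtration exists exactly when $X$ is f.g. The associated variety is $\mathrm{AV}(X)=\operatorname{Supp}\operatorname{gr}X\subset\mathfrak g^*$, and $\dim X:=\dim\mathrm{AV}(X)$.

Three textbook facts: $\mathrm{AV}(X)$ does not depend on the good filtration; it is a closed cone (stable under scalars); and $\mathrm{AV}(X)=\mathrm{AV}(X')\cup\mathrm{AV}(X'')$ for an exact sequence $0\to X'\to X\to X''\to0$.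

**Example 1.** Let $\mathfrak g=\mathfrak{sl}_2$ with standard basis $e,h,f$, viewed as linear coordinates on $\mathfrak g^*$. Fix $\mu\in\mathbb C\setminus2\mathbb Z$, and let $X_\mu$ have basis $v_n$, $n\in2\mathbb Z$, with
$$hv_n=nv_n,\qquad ev_n=\tfrac12(\mu+n)v_{n+2},\qquad fv_n=\tfrac12(\mu-n)v_{n-2}.$$
This is a module: $(ef-fe)v_n=\tfrac14\big[(\mu-n)(\mu+n-2)-(\mu+n)(\mu-n-2)\big]v_n=nv_n$, and the other two relations are clear. The numbers $\mu\pm n$ never vanish, and a nonzero submodule contains some $v_n$, because the $h$-eigenvalues are distinct. So $X_\mu$ is irreducible. Put $F_k=U_kv_0=\operatorname{span}\{v_n:|n|\le 2k\}$. In $\operatorname{gr}X_\mu$ the element $h$ acts by $0$; $e$ moves the class of $v_{2k}$ to a nonzero multiple of that of $v_{2k+2}$ for $k\ge0$, and kills the class of $v_{-2k}$ for $k>0$; $f$ behaves symmetrically. Hence $\operatorname{gr}X_\mu=S/(h,ef)=\mathbb C[e,f]/(ef)$, and $\mathrm{AV}(X_\mu)$ is the union of the two lines $\{h=f=0\}$ and $\{h=e=0\}$.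

**Example 2.** Let $X_+$ have basis $w_0,w_1,\dots$ with $hw_i=(2+2i)w_i$, $ew_i=w_{i+1}$, $fw_i=-i(i+1)w_{i-1}$. Then $(ef-fe)w_i=\big(-i(i+1)+(i+1)(i+2)\big)w_i=(2i+2)w_i$, so this is a module. It is irreducible, since $fw_i\ne0$ for $i\ge1$ and $w_0$ generates. With $F_k=\operatorname{span}(w_0,\dots,w_k)$ we get $\operatorname{gr}X_+=S/(h,f)=\mathbb C[e]$, so $\mathrm{AV}(X_+)$ is the line $\{h=f=0\}$. Twisting by the automorphism $e\leftrightarrow f$, $h\mapsto-h$ gives an irreducible module $X_-$ with $\mathrm{AV}(X_-)=\{h=e=0\}$.

**Definition 2 (largest submodule carried by a cone).** For a closed cone $C\subset\mathfrak g^*$ and an f.g. $U$-module $X$, let $L_C(X)$ be the sum of all submodules $L\subset X$ with $\mathrm{AV}(L)\subset C$. Since $X$ is noetherian, finitely many such $L$ suffice, so $\mathrm{AV}(L_C(X))\subset C$.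

For example, let $X=X_+\oplus X_-$ and $C=\{h=f=0\}$. The summands are irreducible and not isomorphic, so the only submodules are $0,X_+,X_-,X$, and $L_C(X)=X_+$.

**Definition 3 (purity).** An f.g. $U$-module $X\neq0$ is $d$-pure if every nonzero submodule has dimension $d$. An f.g. $S$-module $M$ is $d$-pure if $\dim S/\mathfrak p=d$ for every $\mathfrak p\in\operatorname{Ass}M$ (so $M=0$ is allowed). Submodules of $d$-pure $S$-modules are $d$-pure.

For example, $\mathbb C[x,y]/(xy)$ is $1$-pure over $\mathbb C[x,y]$, while $\mathbb C[x,y]/(x^2,xy)$ is not, since the class of $x$ is killed by $(x,y)$. The irreducible module $X_\mu$ is $1$-pure. Purity of $X$ does not imply purity of $\operatorname{gr}X$.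

**Example 3.** Let $\mathfrak g$ be abelian with basis $x,y$, so $U=\mathbb C[x,y]$, and let $X=U$, which is $2$-pure. Put $F_k=U_{k-1}+xU_k$ (with $U_m=0$ for $m<0$). This is a good filtration, generated by $x\in F_0$ and $1\in F_1$. The class of $1$ in $\operatorname{gr}_1$ is killed by $x$, because $x\cdot1\in F_0\subset F_1$. It is not killed by $y^m$, because $y^m\notin F_m=U_{m-1}+xU_m$. So $\operatorname{gr}X$ contains a copy of $S/(x)$, of dimension $1$, and is not $2$-pure.

## 2. Symmetric pairs, orbit graphs and associated graphs

**Definition 4 (symmetric pair).** Let $G$ be a connected reductive complex algebraic group and $K$ the fixed point subgroup of a non-trivial involution $\theta\in\operatorname{Aut}(G)$. The group $K$ need not be connected. Then $\mathfrak g=\mathfrak k+\mathfrak s$ is the decomposition into the $+1$ and $-1$ eigenspaces of $d\theta$, and $\mathcal N(\mathfrak s)$ is the variety of nilpotent elements of $\mathfrak s$.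

We use two facts of Kostant–Rallis: $K$ has finitely many orbits on $\mathcal N(\mathfrak s)$, and a $K$-orbit in $\mathcal N(\mathfrak s)$ contained in the nilpotent $G$-orbit $\mathcal O$ has dimension $\frac12\dim\mathcal O$.

**Definition 5 (orbit graph).** For a nilpotent $G$-orbit $\mathcal O\subset\mathfrak g$, two nilpotent $K$-orbits contained in $\mathcal O$ are adjacent if the intersection of their closures contains a $K$-orbit of codimension one. The graph $\Gamma_K(\mathcal O)$ has as vertices the nilpotent $K$-orbits in $\mathcal N(\mathfrak s)$ contained in $\mathcal O$, and as edges the adjacent pairs.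

**Example 4.** Let $G=SL_2$ and let $\theta$ be conjugation by $\operatorname{diag}(i,-i)$. Then $K$ is the diagonal torus, and $\mathfrak s$ consists of the matrices $z=\begin{pmatrix}0&x\\y&0\end{pmatrix}$. Here $z$ is nilpotent iff $xy=0$, and $\operatorname{diag}(a,a^{-1})$ sends $(x,y)$ to $(a^2x,a^{-2}y)$. Identify $\mathfrak g^*\cong\mathfrak g$ by the trace form. Then the function $e$ takes the value $y$ at $z$, and $f$ takes the value $x$. The nonzero orbits are $\mathcal O_e=\{f=0\ne e\}$ and $\mathcal O_f=\{e=0\ne f\}$, both in the regular nilpotent orbit $\mathcal O$, with $\frac12\dim\mathcal O=1$. Their closures meet in $\{0\}$, of codimension one. So $\Gamma_K(\mathcal O)$ is a single edge.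

For $G=PGL_2$ and the same $\theta$, the class of $\begin{pmatrix}0&1\\1&0\end{pmatrix}$ also lies in $K$, and it exchanges $x$ and $y$. Now $\mathcal O_e\cup\mathcal O_f$ is one $K$-orbit, and $\Gamma_K(\mathcal O)$ is a single vertex. Note that here the closure of one $K$-orbit is a reducible variety.

**Definition 6 (associated graph).** An irreducible Harish-Chandra $(\mathfrak g,K)$-module $X$ has an associated variety $\mathrm{AV}(X)=\bigcup_{i=1}^{\ell}\overline{\mathcal O_i}\subset\mathcal N(\mathfrak s)$ (using $\mathfrak g^*\cong\mathfrak g$), where the $\mathcal O_i$ are distinct nilpotent $K$-orbits, all generating one nilpotent $G$-orbit $\mathcal O$. The associated graph $\mathcal{AG}(X)$ is the full subgraph of $\Gamma_K(\mathcal O)$ on the vertices $\mathcal O_1,\dots,\mathcal O_\ell$.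

When $K$ is disconnected, each $\overline{\mathcal O_i}$ is a union of irreducible components, as the $PGL_2$ example shows. For $SL_2$ as above, $\mathcal{AG}(X_\mu)$ is the edge $\mathcal O_e - \mathcal O_f$ and $\mathcal{AG}(X_\pm)$ is a single vertex.

## 3. Is $\mathcal{AG}(X)$ always connected?

The question, from Nishiyama, Trapa and Wachi, "Codimension one connectedness of the graph of associated varieties", arXiv:1403.7982 (2014), where connectedness is the conjecture, is this: can one walk between any two of the pieces $\overline{\mathcal O_i}$ of the associated variety of an irreducible $X$, passing from piece to piece only through orbits of codimension one? The answer is yes.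

**Theorem 1.** Let $(G,K)$ be a symmetric pair. For every irreducible Harish-Chandra $(\mathfrak g,K)$-module $X$, the graph $\mathcal{AG}(X)$ is connected.

For $SL_2$ there is nothing to prove, since every nonempty full subgraph of an edge is connected. The statement first has content for $G=SL_2\times SL_2$ and $K=T\times T$. Let $\mathcal O$ be the product of the two regular nilpotent orbits, so $\frac12\dim\mathcal O=2$. The vertices are the four products $\mathcal O_{ee},\mathcal O_{ef},\mathcal O_{fe},\mathcal O_{ff}$, whose closures are coordinate planes in the four-dimensional space $\mathfrak s$. Two of these planes meet in a line, on which the nonzero points form a $K$-orbit, if the labels differ in one place; they meet in $\{0\}$ if the labels differ in both. So $\Gamma_K(\mathcal O)$ is a 4-cycle, and the full subgraph on $\{\mathcal O_{ee},\mathcal O_{ff}\}$ has two vertices and no edge. Theorem 1 says that no irreducible $X$ has $\mathrm{AV}(X)=\overline{\mathcal O_{ee}}\cup\overline{\mathcal O_{ff}}$. A reducible module does: $(X_+\boxtimes X_+)\oplus(X_-\boxtimes X_-)$, because with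 the tensor product filtrations $\operatorname{gr}(X_+\boxtimes X_+)=\mathbb C[e_1,e_2]$, and similarly for $X_-$. This module splits into a part living on $A=\overline{\mathcal O_{ee}}$ and a part living on $B=\overline{\mathcal O_{ff}}$. The next theorem says that something close to this always happens when $A\cap B$ is small.

## 4. A splitting theorem, and how it implies Theorem 1

**Theorem 2.** Let $\mathfrak g$ be any finite-dimensional complex Lie algebra and $X$ an f.g. $d$-pure $U(\mathfrak g)$-module. Suppose $\mathrm{AV}(X)=A\cup B$ with $A,B$ closed cones and $\dim(A\cap B)\le d-2$. Then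
$$\mathrm{AV}(X/L_B(X))\subset A,\qquad \mathrm{AV}(X/L_A(X))\subset B,\qquad L_A(X)\cap L_B(X)=0,$$
and $\mathrm{AV}\big(X/(L_A(X)\oplus L_B(X))\big)\subset A\cap B$.

The bound $d-2$ cannot be replaced by $d-1$. In Example 1 take $A=\{h=f=0\}$ and $B=\{h=e=0\}$. Then $d=1$ and $\dim(A\cap B)=0=d-1$. As $X_\mu$ is irreducible and $\mathrm{AV}(X_\mu)$ is not contained in $B$, we have $L_B(X_\mu)=0$, and yet $\mathrm{AV}(X_\mu)\not\subset A$.

We now deduce Theorem 1 from Theorem 2. Let $X$ be an irreducible Harish-Chandra $(\mathfrak g,K)$-module.

**Step 1: geometry of the pieces.** This step puts $\mathrm{AV}(X)$ in the form that Theorem 2 needs. Let $W\subset X$ be a nonzero finite-dimensional $K$-stable subspace. Then $UW$ is a $(\mathfrak g,K)$-submodule, so $UW=X$, and $X$ is f.g. over $U$. The filtration $U_mW$ is good and $K$-stable, so our $\mathrm{AV}(X)$ is the one in Definition 6. It is a finite union of $K$-orbits. All $\mathcal O_i$ have the same dimension $d:=\frac12\dim\mathcal O$, so $\dim X=d$. Each irreducible component of $\overline{\mathcal O_i}$ has dimension $d=\dim\mathrm{AV}(X)$,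 so it is an irreducible component of $\mathrm{AV}(X)$. The connected group $\mathbb C^\times$ acts on the cone $\mathrm{AV}(X)$ and permutes its finitely many components, hence preserves each of them. So every component is a cone, and every $\overline{\mathcal O_i}$ is a cone.

**Step 2: submodules and $K$.** A $U$-submodule need not be $K$-stable, and irreducibility only excludes $K$-stable ones; this step produces $K$-stable ones. For $\kappa\in K$ and a $U$-submodule $L'\subset X$, the subspace $\kappa L'$ is a $U$-submodule, since $u\kappa l=\kappa(\mathrm{Ad}(\kappa^{-1})u)l$. Moving a good filtration of $L'$ by $\kappa$ shows that $\mathrm{AV}(\kappa L')=\mathrm{Ad}(\kappa)\mathrm{AV}(L')$. Hence $K$ permutes the submodules of any given dimension, and if $C$ is a $K$-stable closed cone, then $L_C(X)$ is $K$-stable.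

**Step 3: $X$ is $d$-pure.** Let $L$ be the sum of all $U$-submodules of dimension $<d$. It is a finite sum, so $\dim L<d$ and $L\ne X$. It is $K$-stable by Step 2. By irreducibility $L=0$. So every nonzero submodule has dimension at least $d$, and at most $\dim X=d$.

**Step 4: the contradiction.** Suppose $\mathcal{AG}(X)$ is disconnected. Split its vertices into nonempty sets $I\sqcup J$ with no edge between them, and put
$$A=\bigcup_{i\in I}\overline{\mathcal O_i},\qquad B=\bigcup_{j\in J}\overline{\mathcal O_j}.$$
These are $K$-stable closed cones with union $\mathrm{AV}(X)$. For $i\in I$ and $j\in J$, the set $\overline{\mathcal O_i}\cap\overline{\mathcal O_j}$ is a finite union of $K$-orbits of dimension $\le d$. None has dimension $d$: since $\overline{\mathcal O_i}\setminus\mathcal O_i$ has dimension $<d$, such an orbit would equal $\mathcal O_i$, and likewise $\mathcal O_j$. None has dimension $d-1$, since $\mathcal O_i$ and $\mathcal O_j$ are not adjacent. So $\dim(A\cap B)\le d-2$. The same dimension argument gives $\mathcal O_i\not\subset B$ for $i\in I$ and $\mathcal O_j\not\subset A$ for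 $j\in J$, so $\mathrm{AV}(X)\not\subset B$ and $\mathrm{AV}(X)\not\subset A$.

Now $L_B(X)$ is $K$-stable, and it is not $X$ because $\mathrm{AV}(X)\not\subset B$. So $L_B(X)=0$ by irreducibility, and Theorem 2 gives $\mathrm{AV}(X)=\mathrm{AV}(X/L_B(X))\subset A$. This is a contradiction. $\blacksquare$

From here on the group is gone, and we prove Theorem 2.

## 5. Leading terms fail; sections away from $B$

Let $M=\operatorname{gr}X$, with support $A\cup B$. A first attempt works with leading terms: let $M_B\subset M$ be the largest submodule supported in $B$, and look for a submodule of $X$ made of the elements whose leading term lies in $M_B$. These elements need not form a submodule. If $x\in F_k$ has leading term in $M_B$ and $u\in U_m$ has a symbol that kills this leading term, then $ux\in F_{k+m-1}$, and nothing is known about its new leading term. In $X_\mu$, for the other cone $A=\{h=f=0\}$, the vector $v_2$ has leading term a multiple of $e$, supported in $A$. But $fv_2=\frac12(\mu-2)v_0$ and $f^2v_2$ is a nonzero multiple of $v_{-2}$, whose leading term is supported in $B$.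

A second attempt looks for the quotient $X/L_B(X)$ inside a module of sections. Write $V_A=\operatorname{Spec}S\setminus B$; inside $V_A$ the support of $M$ lies in $A$. On the commutative side the kernel of $M\to H:=\Gamma(V_A,\widetilde M)$ is $M_B$, and $H$ only sees $A$. If we had an f.g. $U$-module $X'$ with $\operatorname{gr}X'\subset H$ and a map $X\to X'$ compatible with $M\to H$, its kernel would live on $B$ and its image on $A$, as wanted. In $X_\mu$ this breaks at one definite place. There $H=(\mathbb C[e,f]/(ef))[e^{-1}]=\mathbb C[e,e^{-1}]$ is not f.g. Indeed $e$ acts bijectively on $X_\mu$, so inverting $e$ gives $X_\mu$ back, now with the filtration $F'_k=\bigcup_m e^{-m}F_{k+m}=\operatorname{span}\{v_n: n\le 2k\}$. This filtration is unbounded below, so it is not good, and it says nothing about $\mathrm{AV}$.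

So we need $H$ to be f.g. The hypothesis $\dim(A\cap B)\le d-2$ gives this by a Hartogs argument, provided $M$ is $d$-pure. Without purity it can fail: for $M=\mathbb C[x,y]\oplus\mathbb C[x,y]/(y)$, sections over the complement of the origin of the plane contain $\mathbb C[x,x^{-1}]$. Since $\operatorname{gr}X$ may be impure (Example 3), we must choose the filtration well. The plan has three parts: choose a filtration with $\operatorname{gr}X$ pure (Lemma 1); prove that $H$ is f.g. (Lemma 2); and build $X'$. For the last part, $U$ is not commutative and we have no sheaf on $V_A$ with $X$ as its module. We pass to the Rees module, which is a deformation over $\mathbb C[t]$ from $\operatorname{gr}X$ to $X$, take sections modulo $t^r$ for each $r$, where localization still works, and let $r\to\infty$.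

## 6. Rees modules and three facts about $\operatorname{Ext}_S$

Let $\tilde U=\bigoplus_{m\ge0}U_mt^m\subset U[t]$, graded by powers of $t$. The element $t$ is central, of degree $1$, and not a zero divisor, and $\tilde U/t\tilde U=S$. Also $\tilde U/(t-1)\tilde U=U$: if $\sum u_m=0$ with $u_m\in U_m$, then for $n$ large $\sum u_mt^m=\sum u_mt^m(1-t^{n-m})\in(t-1)\tilde U$. The ring $\tilde U$ is noetherian on both sides: filter it by giving $xt$ ($x\in\mathfrak g$) order $1$ and $t$ order $0$. Since $[xt,yt]=([x,y]t)\,t$ has order $\le 1$, the associated graded ring is commutative, and by Poincaré–Birkhoff–Witt it is a polynomial ring in $N+1$ variables. Graded modules are $\mathbb Z$-graded; f.g. graded $\tilde U$-modules are bounded below. Write $Q(-1)_k=Q_{k-1}$, so that multiplication by $t$ is a graded map $Q(-1)\to Q$.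

**Specialization at $t=1$.** For a graded $\tilde U$-module $Q$,
$$Q/(t-1)Q=\varinjlim\big(\cdots\to Q_k\xrightarrow{\,t\,}Q_{k+1}\xrightarrow{\,t\,}\cdots\big).\tag{1}$$
Direct limits are exact, so $Q\mapsto Q/(t-1)Q$ is an exact functor to $U$-modules. Its value is $0$ exactly when $Q$ is $t$-power-torsion. If $Q$ is f.g. and $t$-torsion-free, then $X=Q/(t-1)Q$ has the filtration $F_k=\operatorname{im}(Q_k)\cong Q_k$, with $\operatorname{gr}X=Q/tQ$ f.g. over $S$, so it is good. Conversely a good filtration $F$ on $X$ gives the Rees module $R=\bigoplus F_kt^k$. It is $t$-torsion-free with $R/tR=\operatorname{gr}X$ and $R/(t-1)R=X$, and it is f.g., because $R$ is bounded below and, by induction on degree, homogeneous lifts of generators of $R/tR$ generate $R$. The filtration $L\cap F_k$ induced on a submodule $L\subset X$ is good, since its Rees module is a submodule of $R$.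

In Example 3, the Rees module is generated by $x$ in degree $0$ and $t$ (the element $1\in F_1$) in degree $1$.

**Commutative facts.** Let $M$ be an f.g. $S$-module.

- (C1) $\dim\operatorname{Ext}^i_S(M,S)\le N-i$. If $\operatorname{Ext}^i_S(M,S)_{\mathfrak p}\ne0$, then $i\le\operatorname{gl.dim}S_{\mathfrak p}=\operatorname{ht}\mathfrak p=N-\dim S/\mathfrak p$.
- (C2) If $\dim M\le d$ and $j=N-d\geq 0$, then $\operatorname{Ext}^i_S(M,S)=0$ for $i<j$.
- (C3) In the situation of (C2), $\operatorname{Ext}^j_S(M,S)$ is $d$-pure.

For (C2) and (C3) we may assume $M\ne0$. Then $\operatorname{ht}(\operatorname{ann}M)=N-\dim M\ge j$, and as $S$ is Cohen–Macaulay, $\operatorname{ann}M$ contains a regular sequence $f_1,\dots,f_j$. We claim, for any module $T$ on which $f_1,\dots,f_j\in\operatorname{ann}M$ is a regular sequence, that $\operatorname{Ext}^i(M,T)=0$ for $i<j$ and $\operatorname{Ext}^j(M,T)\cong\operatorname{Hom}(M,T/(f)T)$. For $j=0$ this is clear. For $j\ge1$, since $f_1$ acts by $0$ on $\operatorname{Ext}^i(M,T)$, the sequence $0\to T\xrightarrow{f_1}T\to T/f_1T\to0$ gives $\operatorname{Hom}(M,T)=0$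 and exact sequences
$$0\to\operatorname{Ext}^{i-1}(M,T)\to\operatorname{Ext}^{i-1}(M,T/f_1T)\to\operatorname{Ext}^i(M,T)\to0\qquad(i\ge1).$$
By induction applied to $T/f_1T$ and $f_2,\dots,f_j$, the middle term vanishes for $i<j$, so $\operatorname{Ext}^i(M,T)=0$ for $i<j$. Then for $i=j$ we get $\operatorname{Ext}^j(M,T)\cong\operatorname{Ext}^{j-1}(M,T/f_1T)\cong\operatorname{Hom}(M,T/(f)T)$. With $T=S$ this is (C2), and for (C3): a surjection $S^b\to M$ embeds $\operatorname{Hom}_S(M,S/(f))$ into $(S/(f))^b$, so its associated primes lie in $\operatorname{Ass}S/(f)$, and these all have dimension $d$ because $S/(f)$ is Cohen–Macaulay (unmixedness).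

## 7. A filtration with pure associated graded module

**Lemma 1 (Gabber).** A $d$-pure f.g. $U$-module $X$ has a good filtration with $\operatorname{gr}X$ $d$-pure.

The idea is that a double dual $\operatorname{Ext}^j(\operatorname{Ext}^j(X,U),U)$, $j=N-d$, carries a pure filtration because of (C3), and that $X$ embeds in it.

**Reduction to $j\ge1$.** The embedding below is uniform only for $j\ge1$. If $d=N$, replace $\mathfrak g$ by $\mathfrak g\times\mathbb Cz$ with $z$ acting by $0$ on $X$. Submodules, good filtrations and dimensions are unchanged: a filtration is compatible with $U(\mathfrak g)[z]$ iff it is compatible with $U(\mathfrak g)$, as $zX=0$, and $\operatorname{gr}X$ is an $S[z]$-module killed by $z$. The associated primes of $\operatorname{gr}X$ over $S[z]$ are the $\mathfrak p+(z)$ with $\mathfrak p$ associated over $S$, of the same dimension. But $N$ has become $N+1$. So assume $d<N$ and $j=N-d\ge1$.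

**Step 1: duals over $\tilde U$.** This step compares $\operatorname{Ext}$ over $\tilde U$, over $S$ (at $t=0$) and over $U$ (at $t=1$). Let $P$ be an f.g. graded $t$-torsion-free $\tilde U$-module. Choose a resolution $\Phi_\bullet\to P$ by f.g. graded free modules, and let $\Phi_i^\vee=\operatorname{Hom}_{\tilde U}(\Phi_i,\tilde U)$, which are graded free modules on the other side. Then $E^i(P):=\operatorname{Ext}^i_{\tilde U}(P,\tilde U)=H^i(\Phi^\vee)$ is an f.g. graded module.

At $t=0$: the sequence $0\to\Phi_\bullet(-1)\xrightarrow t\Phi_\bullet\to\Phi_\bullet/t\Phi_\bullet\to0$ and injectivity of $t$ on $P$ show that $\Phi_\bullet/t\Phi_\bullet$ is a free resolution of $P/tP$ over $S$. Since $\Phi_i^\vee/t\Phi_i^\vee=\operatorname{Hom}_S(\Phi_i/t\Phi_i,S)$, the sequence $0\to\Phi^\vee(-1)\xrightarrow t\Phi^\vee\to\Phi^\vee/t\Phi^\vee\to0$ yields the exact sequence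
$$\operatorname{Ext}_S^{i-1}(P/tP,S)\to E^i(P)(-1)\xrightarrow{\,t\,}E^i(P)\to\operatorname{Ext}^i_S(P/tP,S).\tag{2}$$

At $t=1$: by exactness of specialization, $\Phi_\bullet/(t-1)\Phi_\bullet$ is a free resolution of $P/(t-1)P$ over $U$, with dual $\Phi^\vee/(t-1)\Phi^\vee$, and exactness again gives
$$\operatorname{Ext}^i_U\big(P/(t-1)P,\,U\big)=E^i(P)/(t-1)E^i(P).\tag{3}$$

**Step 2: consequences.** This step extracts vanishing, torsion-freeness and dimension bounds.

(a) By (2), $E^i(P)/tE^i(P)\hookrightarrow\operatorname{Ext}^i_S(P/tP,S)$ always. If $\dim P/tP\le d$, then $\operatorname{Ext}^{j-1}_S(P/tP,S)=0$ by (C2), so $E^j(P)$ is $t$-torsion-free. For $i<j$, (C2) gives $E^i(P)=tE^i(P)$, hence $E^i(P)=0$, because $E^i(P)$ is bounded below and $t$ has degree $1$.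

(b) For every f.g. $U$-module $Y$, left or right, $\dim\operatorname{Ext}^i_U(Y,U)\le N-i$; in particular it is $0$ for $i>N$. To see this, let $P$ be a Rees module of $Y$, let $E=E^i(P)$, and let $\bar E$ be $E$ modulo its $t$-power torsion. By (3), $\operatorname{Ext}^i_U(Y,U)=E/(t-1)E=\bar E/(t-1)\bar E$. So it has a good filtration with associated graded module $\bar E/t\bar E$, a quotient of $E/tE\subset\operatorname{Ext}^i_S(P/tP,S)$. Now use (C1).

**Step 3: the double dual has a pure filtration.** Let $R$ be the Rees module of $X$ for some good filtration, and $Q=E^j(R)$. By (a) and (C1), $Q$ is $t$-torsion-free and $\dim Q/tQ\le N-j=d$. So (a) applies to $Q$: the module $R'=E^j(Q)$ is $t$-torsion-free, and $R'/tR'\hookrightarrow\operatorname{Ext}^j_S(Q/tQ,S)$, which is $d$-pure by (C3). Using (3) twice,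
$$X'':=R'/(t-1)R'=\operatorname{Ext}^j_U(\operatorname{Ext}^j_U(X,U),U),\tag{4}$$
and $X''$ has a good filtration $F''$ with $\operatorname{gr}X''=R'/tR'$ $d$-pure.

**Step 4: a map $\iota:X\to X''$.** Let $P_\bullet\to X$ be a resolution by f.g. free $U$-modules, and $P^i=\operatorname{Hom}_U(P_i,U)$, so that $\operatorname{Hom}_U(P^i,U)=P_i$. Let $Z^i\subset P^i$ be the kernel of $P^i\to P^{i+1}$, $B^i\subset Z^i$ the image of $P^{i-1}$, and $E^i=Z^i/B^i=\operatorname{Ext}_U^i(X,U)$. All are f.g., since $U$ is noetherian. By (a) and (3), $E^i=0$ for $i<j$. Put $T=P^j/B^j$. Then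
$$0\to P^0\to P^1\to\cdots\to P^j\to T\to0$$
is exact, a free resolution of $T$ of length $j$. Dualizing it gives $P_j\to\cdots\to P_1\to P_0$, so, as $j\ge1$, $\operatorname{Ext}^j_U(T,U)=\operatorname{coker}(P_1\to P_0)=X$. The submodule $E^j=Z^j/B^j\subset T$ has quotient $P^j/Z^j\cong B^{j+1}$. The sequence $0\to E^j\to T\to B^{j+1}\to0$ therefore gives an exact sequence
$$\operatorname{Ext}^j_U(B^{j+1},U)\to X\xrightarrow{\ \iota\ }\operatorname{Ext}^j_U(E^j,U)=X''.\tag{5}$$

**Step 5: $\iota$ is injective.** By purity it suffices that $\dim\ker\iota<d$, and by (5) this follows from the case $i=j$ of the claim: for all $i\ge1$,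
$$\dim\operatorname{Ext}^i_U(B^{i+1},U)\le N-i-1.$$
For $i>N$ the left side is zero by (b). Now use descending induction on $i$. From $0\to B^{i+1}\to Z^{i+1}\to E^{i+1}\to0$ and $0\to Z^{i+1}\to P^{i+1}\to B^{i+2}\to0$ we get exact sequences
$$\operatorname{Ext}^i_U(Z^{i+1},U)\to\operatorname{Ext}^i_U(B^{i+1},U)\to\operatorname{Ext}^{i+1}_U(E^{i+1},U),$$
$$0=\operatorname{Ext}^i_U(P^{i+1},U)\to\operatorname{Ext}^i_U(Z^{i+1},U)\to\operatorname{Ext}^{i+1}_U(B^{i+2},U),$$
where $i\ge1$ was used in the second. The last term of the second has dimension $\le N-i-2$ by induction, and the last term of the first has dimension $\le N-i-1$ by (b). So the middle term of the first has dimension $\le N-i-1$. For $i=j$ this is $N-j-1=d-1$.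

**Step 6: pull back the filtration.** Put $F_k=\iota^{-1}(F''_k)$. This is the filtration induced on the submodule $X\subset X''$, so it is good, and $\operatorname{gr}_FX\subset\operatorname{gr}X''$ is $d$-pure. $\blacksquare$

## 8. Sections over the complement of $B$ are finitely generated

We do not distinguish closed subsets of $\mathfrak g^*$ from those of $\operatorname{Spec}S$.

**Lemma 2.** Let $M$ be an f.g. $d$-pure $S$-module with $\operatorname{Supp}M=A\cup B$, $A,B$ closed, $\dim(A\cap B)\le d-2$. Let $V_A=\operatorname{Spec}S\setminus B$. Then $H=\Gamma(V_A,\widetilde M)$ is an f.g. $S$-module killed by a power of $I(A)$.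

We may assume $M\ne0$.

**Step 1: from $B$ to $A\cap B$.** The set removed is large; we trade it for one of codimension two. Let $V_B=\operatorname{Spec}S\setminus A$ and $V=V_A\cup V_B=\operatorname{Spec}S\setminus(A\cap B)$. Since $\widetilde M=0$ on $V_A\cap V_B$, the sheaf axiom gives $\Gamma(V,\widetilde M)=\Gamma(V_A,\widetilde M)\oplus\Gamma(V_B,\widetilde M)$. As $S$ is noetherian, it suffices that $\Gamma(V,\widetilde M)$ is f.g.

**Step 2: from the support to an affine space.** We want a normal variety, where functions extend over codimension two. Let $C=S/\operatorname{ann}M$. Since the minimal primes of $\operatorname{Supp}M$ are associated, $\dim C=d$. By Noether normalization $C$ is finite over a polynomial ring $P=\mathbb C[x_1,\dots,x_d]\subset C$; let $\pi:\operatorname{Spec}C\to\operatorname{Spec}P$. Then $M$ is f.g. over $P$. It is torsion-free over $P$: otherwise a nonzero element of $P$ is a zero divisor on $M$, so it lies in the image in $C$ of some $\mathfrak p\in\operatorname{Ass}M$. Then $S/\mathfrak p$ is finite over a proper quotient of the domain $P$, and $\dim S/\mathfrak p<d$,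 against purity. An f.g. torsion-free module over a domain embeds in a free module, so $M\hookrightarrow M^{**}$, where $(\ )^*=\operatorname{Hom}_P(-,P)$.

**Step 3: restriction is injective.** Let $Z'=\pi(A\cap B)$, closed of dimension $\le d-2$ because $\pi$ is finite. Put $W=\operatorname{Spec}P\setminus Z'$ and $V'=\pi^{-1}(W)\subset V\cap\operatorname{Spec}C$. We claim that $\Gamma(V,\widetilde M)\to\Gamma(V',\widetilde M)$ is injective. Let $s$ be a nonzero section in the kernel. Choose $f$ with $D(f)\subset V$ and $s|_{D(f)}\ne0$ in $M_f$. Its support lies in $\pi^{-1}(Z')$. The submodule $S_fs\subset M_f$ has an associated prime, which is $\mathfrak pS_f$ for some $\mathfrak p\in\operatorname{Ass}M$ with $f\notin\mathfrak p$. So $V(\mathfrak p)\cap D(f)\subset\pi^{-1}(Z')$. The left side is open and dense in $V(\mathfrak p)$, hence of dimension $d$; the right side has dimension $\le d-2$. This is a contradiction.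

**Step 4: Hartogs.** Viewing $M$ as a $P$-module,
$$\Gamma(V',\widetilde M)=\Gamma(W,\widetilde M)\subset\Gamma(W,\widetilde{M^{**}})=M^{**}.\tag{6}$$
For the last equality, first $\Gamma(W,\mathcal O)=P$. Let $a/b$ be a section over $W$, with $a,b\in P$ coprime. If $b$ has an irreducible factor $p$, then $V(p)$ has dimension $d-1$, so it contains a point $w\in W$. Near $w$ we have $a/b=a'/b'$ with $b'(w)\ne0$. Then $ab'=a'b$, so $b$ divides $b'$ and $b'(w)=0$, a contradiction. Next, a presentation $P^a\to P^b\to M^*\to0$ dualizes to $0\to M^{**}\to P^b\to P^a$, and taking sections over $W$ gives the same exact sequence with $\Gamma(W,\widetilde{M^{**}})$ in place of $M^{**}$.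

By Step 3 and (6), $\Gamma(V,\widetilde M)$ is a $P$-submodule of the f.g. module $M^{**}$, so it is f.g. over $P$, hence over $S$.

**Step 5: $H$ lives on $A$.** Cover $V_A$ by finitely many $D(f_a)$. Each $M_{f_a}$ is an f.g. $S_{f_a}$-module supported in $A$, so it is killed by a power of $I(A)$. Hence so is $H\subset\prod_aM_{f_a}$. $\blacksquare$

## 9. Localization modulo $t^r$

Here we build a version of "sections over $V_A$" for graded $\tilde U$-modules killed by a power of $t$: a left exact functor $\mathcal C$ that is $\Gamma(V_A,\widetilde Q)$ when $tQ=0$. From now on $A,B$ are as in Theorem 2 and nonempty.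

**Step 1: powers of one element satisfy the Ore conditions.** Let $g\in\tilde U$ be homogeneous, $r\ge1$, $\Lambda_r=\tilde U/t^r\tilde U$. Since $\tilde U/t\tilde U$ is commutative and $t$ is central, $\operatorname{ad}(g)(t^k\tilde U)\subset t^{k+1}\tilde U$. So $\operatorname{ad}(g)^r=0$ on $\Lambda_r$. Left multiplication by $g$ is the sum of the commuting operators $\operatorname{ad}(g)$ and right multiplication by $g$, so in $\Lambda_r$
$$g^mx=\sum_{i<r}\binom mi\operatorname{ad}(g)^i(x)\,g^{m-i}.\tag{7}$$
Two conditions follow. First, given $x$ and $n$, for $m=n+r-1$ we have $g^mx\in\Lambda_rg^{n}$ (left Ore condition). Second, suppose $xg^n=0$. Each $\operatorname{ad}(g)^i(x)g^{m-i}$ is a combination of terms $g^{i-l}xg^{l+m-i}$ with $0\le l\le i\le r-1$, and these vanish when $m\ge n+r-1$. So $g^mx=0$ for such $m$ (left reversibility). By Ore's theorem there is a ring $\Lambda_r[g^{-1}]$, universal among rings under $\Lambda_r$ in which $g$ becomes invertible. For a $\Lambda_r$-module $Q$ put $Q[g^{-1}]=\Lambda_r[g^{-1}]\otimes_{\Lambda_r}Q$. Its elements are $g^{-m}x$ with $x\in Q$; $g^{-m}x=0$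 iff $g^{m'}x=0$ for some $m'$; and $Q\mapsto Q[g^{-1}]$ is exact.

For graded $Q$ it is graded by $\deg(g^{-m}x)=\deg x-m\deg g$. If $Q$ is killed by $t^r$ and $r'\ge r$, the natural map from the version made with $\Lambda_{r'}$ to the one made with $\Lambda_r$ is bijective, by the description of elements, so $Q[g^{-1}]$ does not depend on $r$. If $tQ=0$ it is the usual localization over $S$ at the class of $g$.

**Step 2: comparing two localizations.** Let $f_1,\dots,f_s$ be homogeneous generators of $I(B)$ (a homogeneous ideal, as $B$ is a cone) and $\tilde f_a\in\tilde U$ homogeneous lifts. To form a Čech kernel we need maps to a common localization. In $\Lambda_r[(\tilde f_a\tilde f_b)^{-1}]$ the product $\tilde f_a\tilde f_b$ is a unit. Also $\tilde f_b\tilde f_a\in\tilde f_a\tilde f_b+t\Lambda_r$ is a unit, since $t$ is central and nilpotent there. The first makes $\tilde f_a$ right invertible and $\tilde f_b$ left invertible, the second makes $\tilde f_b$ right invertible and $\tilde f_a$ left invertible. So both are invertible, and the universal property gives natural maps $Q[\tilde f_a^{-1}]\to Q[(\tilde f_a\tilde f_b)^{-1}]\leftarrow Q[\tilde f_b^{-1}]$,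 compatible with the maps from $Q$.

**Step 3: the functor $\mathcal C$.** For a graded $\tilde U$-module $Q$ killed by a power of $t$, set
$$\mathcal C(Q)=\ker\Big(\prod_aQ[\tilde f_a^{-1}]\to\prod_{a<b}Q[(\tilde f_a\tilde f_b)^{-1}]\Big),\tag{8}$$
the map being the difference of the two natural maps. This is a graded $\tilde U$-module. As the kernel of a natural map between exact functors, $\mathcal C$ is left exact. There is a natural map $Q\to\mathcal C(Q)$, $q\mapsto(q)_a$. If $tQ=0$, then $\mathcal C(Q)=\Gamma(V_A,\widetilde Q)$, by the sheaf axiom for the cover $V_A=\bigcup_aD(f_a)$.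

## 10. The module $X'$ and the end of the proof of Theorem 2

If $B=\emptyset$, then $L_B(X)=0$ and $L_A(X)=X$, and all claims hold; similarly if $A=\emptyset$. So let both be nonempty. By Lemma 1 take a good filtration $F$ on $X$ with $M=\operatorname{gr}X$ $d$-pure. Let $R=\bigoplus F_kt^k$, so $M=R/tR$ and $\operatorname{Supp}M=A\cup B$.

**Step 1: sections modulo $t^r$.** Put $R_r=R/t^rR$, $Y_{(r)}=\mathcal C(R_r)$, and $H=Y_{(1)}=\mathcal C(M)=\Gamma(V_A,\widetilde M)$. By Lemma 2, $H$ is an f.g. graded $S$-module supported in $A$, so there is $k_0$ with $H_k=0$ for $k<k_0$. (This is what failed for $X_\mu$.) As $R$ is $t$-torsion-free, $0\to R_{r-1}(-1)\xrightarrow tR_r\to M\to0$ is exact for $r\ge1$ (with $R_0=0$), and left exactness of $\mathcal C$ gives exact sequences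
$$0\to Y_{(r-1)}(-1)\xrightarrow{\,t\,}Y_{(r)}\to H.\tag{9}$$
By induction on $r$, $(Y_{(r)})_k=0$ for all $k<k_0$ and all $r$.

**Step 2: the limit.** This step assembles the $Y_{(r)}$ into one $t$-torsion-free module. Let $Y=\bigoplus_kY_k$ with $Y_k=\varprojlim_r(Y_{(r)})_k$ along the maps $\mathcal C(R_{r+1}\to R_r)$. It is a graded $\tilde U$-module. The sequences (9) are compatible with these maps and with the identity on $H$. Since $\varprojlim$ is left exact, we get an exact sequence
$$0\to Y(-1)\to Y\to H.\tag{10}$$
The first map in (10) is multiplication by $t$: multiplication by $t$ on $R_r$ is the composite $R_r(-1)\to R_{r-1}(-1)\xrightarrow tR_r$. So the map in (9) sends $y_{r-1}$, the image of $y_r\in Y_{(r)}$, to $ty_r$, and the limit map sends $(y_r)_r$ to $(ty_r)_r$.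

**Step 3: $X'$.** By (10), $Y$ is $t$-torsion-free and $Y/tY\subset H$ is f.g. over the noetherian ring $S$. By Step 1, $Y_k=0$ for $k<k_0$. Let $Y'\subset Y$ be generated over $\tilde U$ by lifts of finitely many homogeneous generators of $Y/tY$. Then $Y_k=Y'_k+tY_{k-1}$, so $Y=Y'$ by induction on $k$. Thus $Y$ is f.g., and by Section 6 the $U$-module $X'=Y/(t-1)Y$ is f.g. with a good filtration such that $\operatorname{gr}X'=Y/tY\subset H$. Hence $\mathrm{AV}(X')\subset A$.

**Step 4: the map $\psi:X\to X'$ and its kernel.** The maps $R\to R_r\to\mathcal C(R_r)=Y_{(r)}$ are compatible in $r$ and give a graded $\tilde U$-map $R\to Y$, hence at $t=1$ a $U$-map $\psi:X\to X'$. By naturality the composite $R\to Y\to H$ is $R\to M\to\mathcal C(M)=\Gamma(V_A,\widetilde M)$. Let $L=\ker\psi$ with the induced filtration, which is good. Since $Y$ is $t$-torsion-free, $Y_k\to X'$ is injective. So $x\in F_k$ lies in $L$ iff its image in $Y_k$ is $0$. In that case its image in $H_k$ is $0$, which means that the class of $x$ in $M_k$ lies in $\ker(M\to\Gamma(V_A,\widetilde M))$. This kernel is f.g. and vanishes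 on $V_A$, so it is supported in $B$. Therefore $\operatorname{gr}L$ is contained in a module supported in $B$, $\mathrm{AV}(L)\subset B$, and $L\subset L_B(X)$.

**Step 5: the four conclusions.** Since $X/L\hookrightarrow X'$, $\mathrm{AV}(X/L)\subset A$. As $X/L_B(X)$ is a quotient of $X/L$,
$$\mathrm{AV}(X/L_B(X))\subset A.$$
The hypotheses are symmetric, so exchanging $A$ and $B$ gives $\mathrm{AV}(X/L_A(X))\subset B$. The module $X/(L_A(X)+L_B(X))$ is a quotient of both, so its associated variety lies in $A\cap B$. Finally, $L_A(X)\cap L_B(X)$ has associated variety in $A\cap B$, so its dimension is $<d$, and it is $0$ because $X$ is $d$-pure. In particular the sum $L_A(X)+L_B(X)$ is direct. This proves Theorem 2, and with Section 4 it proves Theorem 1. $\blacksquare$
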